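\title{Manifolds with two sided curvature bounds that admit neither a $\mathcal C^{1,1}$ metric nor a $\mathcal C^{1,1}$ isometric embedding}

\begin{abstract}
In every dimension $m\ge 2$ we construct a Riemannian metric on the torus $T^m$, of class $\mathcal C^{1,\alpha}$ for all $\alpha<1$, with continuous curvature and with two sided curvature bounds in the sense of Alexandrov, such that no nonempty open subset admits a length-preserving $\mathcal C^{1,1}$ immersion into a manifold with a $\mathcal C^{1,1}$ Riemannian metric. Consequently the distance is not defined by a $\mathcal C^{1,1}$ metric in any coordinates, and no neighborhood of any point embeds in a Euclidean space as a $\mathcal C^{1,1}$ submanifold with its induced length metric. The obstruction is analytic: a continuous function of two variables that is nowhere a combination, with Lipschitz coefficients, of mixed Hessian determinants of $W^{2,\infty}$ functions. For surfaces we also determine the critical logarithmic modulus of continuity of the curvature for the existence of $\mathcal C^{1,1}$ coordinates.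
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Two sided curvature bounds}

The length of a curve $\xi$ in a metric space $(X,d)$ is the supremum, in $[0,\infty]$, of the sums $\sum_i d(\xi(t_{i-1}),\xi(t_i))$ over all partitions of its parameter interval. The space is a \emph{length space} if $d(x,y)$ is the infimum of the lengths of curves from $x$ to $y$, and it is \emph{geodesic} if the infimum is always attained; a curve attaining it is a \emph{shortest path}. A geodesic triangle consists of three points and three shortest paths joining them. Let $\lambda>0$. A geodesic space is \emph{$CAT(\lambda)$} if in every geodesic triangle of perimeter less than $2\pi/\sqrt\lambda$ the distance between any two points on the sides is at most the distance between the corresponding points of the triangle with the same side lengths in the sphere of curvature $\lambda$. A compact geodesic space is an \emph{Alexandrov space of curvature $\ge-\lambda$} if the opposite inequality holds for comparison triangles in the hyperbolic plane of curvature $-\lambda$. The two conditions say that triangles are thinner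 than spherical ones and thicker than hyperbolic ones; they express the bounds $-\lambda\le\sec\le\lambda$ through distances alone.

A locally compact length space $X$ has \emph{two sided bounded curvature} if every point has a compact convex neighborhood $U$ which, for some $\lambda>0$, is an Alexandrov space of curvature $\ge-\lambda$ and a $CAT(\lambda)$ space. Such a space is topologically a manifold with boundary. A \emph{manifold with two sided curvature bounds} is such a space that is homeomorphic to a manifold without boundary.

All regularity notions below are local. A function is $\mathcal C^{0,1}$ if it is locally Lipschitz and $\mathcal C^{1,1}$ if it is $\mathcal C^1$ with locally Lipschitz gradient; $\mathcal C^{k,\alpha}$ has its usual local H\"older meaning. An atlas is of class $\mathcal C^{k,\alpha}$ if its transition maps are, and a Riemannian metric is of a given class in a chart if its coefficients $g_{ij}$ are. A $\mathcal C^{1,1}$ submanifold of $\mathbb R^n$ is a subset that is locally the image of a $\mathcal C^{1,1}$ embedding, equivalently, locally a $\mathcal C^{1,1}$ graph; in a smooth manifold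 the notion is defined in local coordinates.

The following facts describe the regularity of a manifold $M$ with two sided curvature bounds; (i) and (ii) are due to Nikolaev and Berestovskii--Nikolaev, and (iii) is due to Sabitov. They serve as background and are not used in our proofs.
\begin{itemize}
\item[(i)] $M$ has a natural $\mathcal C^{1,1}$ atlas of distance coordinates, in which the distance is defined by a Riemannian metric of class $\mathcal C^{0,1}$. For distance coordinates this regularity is optimal, as the gluing of a flat cylinder and a hemisphere shows.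
\item[(ii)] The atlas of harmonic coordinates on $M$ is of class $\mathcal C^{3,\alpha}$, and the metric in it is of class $\mathcal C^{1,\alpha}$, for every $\alpha<1$.
\item[(iii)] There is a Riemannian metric of class $\mathcal C^2$ on $\mathbb R^2$ which is not $\mathcal C^{1,1}$ in any harmonic coordinates.
\end{itemize}

\subsection{The two questions}

The following problem is posed by Kapovitch and Lytchak \cite{KL}. Let $M$ be a manifold with two sided curvature bounds.
\begin{itemize}
\item[(Q1)] Is $M$ covered by charts in each of which the distance of $M$ is induced by a Riemannian metric with $\mathcal C^{1,1}$ coefficients?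
\item[(Q2)] Is there a topological embedding $F$ of $M$ into some $\mathbb R^n$ whose image is a $\mathcal C^{1,1}$ submanifold, such that the metric of $M$ coincides via $F$ with the induced length metric of the image?
\end{itemize}
Each question is asked for compact $M$, for complete $M$, and locally, that is, for a neighborhood of each point of an arbitrary such $M$.

Both questions ask for a converse to an elementary computation. The curvature of a smooth metric is an expression in $g^{-1}$ and the first two derivatives of $g$, so bounded second derivatives of the metric bound the curvature. The curvature of a smooth submanifold of $\mathbb R^n$ is, by the Gauss equation, quadratic in the second fundamental form, so bounded second derivatives of the embedding bound it as well. Thus $\mathcal C^{1,1}$ is the regularity that matches bounded curvature in either description, and by (ii) only the endpoint $\alpha=1$ is missing in (Q1).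

The simplest cases support a positive answer. For $\dim M=1$ the space is an interval or a circle, arc length is a coordinate in which $g=1$, and segments and round circles lie in $\mathbb R^2$. The cylinder capped by a hemisphere has discontinuous curvature, yet near the seam it is the surface $(f(r)\cos\vartheta,f(r)\sin\vartheta,\zeta(r))$ with $(f,\zeta)=(1,r)$ for $r\le0$ and $(f,\zeta)=(\cos r,\sin r)$ for $r\ge0$. Both functions are $\mathcal C^{1,1}$, and so is the metric $dr^2+f(r)^2d\vartheta^2$. Finally, (iii) shows that harmonic coordinates need not be the best ones at the endpoint, so a failure in harmonic coordinates decides nothing. Nevertheless both answers are negative as soon as $\dim M\ge2$.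

\subsection{Results}

One notion covers both questions. Lengths in a manifold with a continuous Riemannian metric are taken with respect to the induced distance.

\begin{definition}\label{def:immersion}
Let $\Omega\subset M$ be open and let $N$ be a finite-dimensional smooth manifold with a continuous Riemannian metric $h$. A map $F:\Omega\to N$ is a \emph{length-preserving $\mathcal C^{1,1}$ immersion} if every point of $\Omega$ has a neighborhood $\Omega'$ such that $F|_{\Omega'}$ is a topological embedding onto a $\mathcal C^{1,1}$ submanifold of $N$, and if for every curve $\xi$ in $\Omega$ the length of $F\circ\xi$ in $(N,h)$ equals the length of $\xi$.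
\end{definition}

No differentiability of the map $F$ itself is assumed. Let $T^m=\mathbb R^m/\mathbb Z^m$. A function has \emph{modulus of continuity $O((\log\frac1t)^{-s})$} if its values at two points at small distance $t$ differ by at most $C(\log\frac1t)^{-s}$; all distances that occur are locally bi-Lipschitz to the flat one, so it does not matter which of them measures $t$.

\begin{theorem}\label{thm:main}
Let $m\ge2$ and $0<s<\frac12$. There is a function $w>0$ in $\bigcap_{\alpha<1}\mathcal C^{1,\alpha}(T^2)$ with $\Delta w$ continuous such that $M=T^m$, with the distance $d$ of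
\[
g_0=w(x_1,x_2)(dx_1^2+dx_2^2)+dx_3^2+\dots+dx_m^2,
\]
has the following properties.
\begin{itemize}
\item[(a)] $M$ is a compact manifold with two sided curvature bounds. The Gauss curvature $K=-\frac1{2w}\Delta\log w$ of $w(dx_1^2+dx_2^2)$ is continuous, with modulus of continuity $O((\log\frac1t)^{-s})$.
\item[(b)] No nonempty open set $\Omega\subset M$ admits a length-preserving $\mathcal C^{1,1}$ immersion into a finite-dimensional smooth manifold $N$ with a Riemannian metric $h$ of class $\mathcal C^{1,1}$.
\end{itemize}
\end{theorem}

\begin{corollary}\label{cor:answer}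
In every dimension $m\ge2$, questions (Q1) and (Q2) have negative answers in the compact, the complete and the local setting. The manifold $M$ of Theorem~\ref{thm:main} fails both properties on every nonempty open subset.
\end{corollary}

\begin{proof}
Passing from a metric $d$ to its induced length metric $d_I$ does not change the lengths of curves. Indeed $d\le d_I$ gives one inequality, and $d_I(\xi(t),\xi(t'))$ is at most the $d$-length of $\xi|_{[t,t']}$, which gives the other after summation over a partition. In particular it makes no difference below whether an open set $\Omega\subset M$ carries the restricted distance or its own length metric.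

Let $F:\Omega\to D\subset\mathbb R^m$ be a chart in which the distance is induced by a $\mathcal C^{1,1}$ metric $g$. Then $F$ preserves lengths, and it maps open sets onto open subsets of $D$, which are submanifolds. So $F$ is a length-preserving $\mathcal C^{1,1}$ immersion into $(N,h)=(D,g)$. Let now $F:\Omega\to\mathbb R^n$ be an embedding as in (Q2). It preserves lengths measured in the induced length metric of the image, and by the first paragraph these are the Euclidean lengths. So $F$ is a length-preserving $\mathcal C^{1,1}$ immersion into $N=\mathbb R^n$. Both maps are excluded by Theorem~\ref{thm:main}(b). Since $M$ is compact, hence complete, it settles all three settings.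
\end{proof}

For surfaces, the modulus of continuity of the curvature that decides (Q1) can be located. A \emph{Dini modulus} is a nondecreasing modulus of continuity $\omega$ with $\int_0\omega(t)\,dt/t<\infty$.

\begin{theorem}\label{thm:threshold}
\begin{itemize}
\item[(i)] For every $0<s<1$ there is $M=(T^2,w|dx|^2)$ with two sided curvature bounds and Gauss curvature of modulus $O((\log\frac1t)^{-s})$ such that no nonempty open subset has a chart in which the distance is induced by a $\mathcal C^{1,1}$ metric.
\item[(ii)] Let $g=e^{2u}|dx|^2$ in two variables with $u\in\mathcal C^1$, and suppose that $K=-e^{-2u}\Delta u$, taken in the sense of distributions, has modulus $O((\log\frac1t)^{-s})$ for some $s>1$, or more generally a Dini modulus. Then $g$ is $\mathcal C^2$, hence $\mathcal C^{1,1}$, in these isothermal coordinates.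
\end{itemize}
\end{theorem}

Thus $s=1$ is the critical logarithmic exponent for (Q1) when $m=2$; the borderline value $s=1$ itself is not treated here. For (Q2), Theorem~\ref{thm:main} gives failure for all $s<\frac12$, and no optimality of this exponent is claimed. Theorem~\ref{thm:threshold} is not used in the answer to the two questions.

\subsection{Plan of the proof}

A length-preserving immersion $u$ of $(T^2,w|dx|^2)$ satisfies $h(u_a,u_b)=w\delta_{ab}$. Section~\ref{sec:E} applies to this equation a linear second-order operator that cancels the third derivatives of $u$. This expresses $\Delta w$ through Hessian determinants and reduces the problem to finding a continuous function $\kappa$ that has no such expression. Sections~\ref{sec:stripes}--\ref{sec:sum} construct $\kappa$; the mechanism is first shown for the divergence equation. Section~\ref{sec:space} solves $-\frac12\Delta w=t_0\kappa$ and verifies the curvature bounds. Section~\ref{sec:reg} shows that a length-preserving immersion is automatically $\mathcal C^{1,1}$ in the coordinates $x$, and Section~\ref{sec:proof} concludes. Section~\ref{sec:threshold}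 proves Theorem~\ref{thm:threshold}.

\medskip
\noindent\emph{Notation.} Lower indices $1,2,a,b$ on functions denote partial derivatives, and repeated indices are summed. $W^{k,p}$ is the Sobolev space of functions with weak derivatives up to order $k$ in $L^p$. On a disc or a rectangle, $W^{1,\infty}$ consists of the Lipschitz functions and $W^{2,\infty}$ of the $\mathcal C^1$ functions with Lipschitz gradient, up to the boundary; thus $W^{2,\infty}_{loc}=\mathcal C^{1,1}$. Lipschitz maps are differentiable almost everywhere (Rademacher's theorem), and their derivatives are the weak ones.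

\section{The operator $\mathcal E$ and the analytic problem}\label{sec:E}

For a symmetric matrix function $\gamma=(\gamma_{ab})$ on an open set $W\subset\mathbb R^2$ put, in the sense of distributions,
\[
\mathcal E[\gamma]=\partial_{12}\gamma_{12}-\tfrac12\partial_{11}\gamma_{22}-\tfrac12\partial_{22}\gamma_{11}.
\]
This is the part of the curvature that contains second derivatives. For a conformal metric $\gamma=w\delta$ we have $\mathcal E[w\delta]=-\frac12\Delta w$, and from $\Delta\log w=\Delta w/w-|\nabla w|^2/w^2$ we get
\begin{equation}\label{eq:K}
K=-\frac1{2w}\Delta\log w=\frac{\mathcal E[w\delta]}{w^2}+\frac{|\nabla w|^2}{2w^3}.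
\end{equation}
The linear model of (Q1) is to solve $\mathcal E[\gamma]=\kappa$ with $\gamma\in\mathcal C^{1,1}$ for a given bounded $\kappa$. It is one equation for three unknown functions, and the extra freedom is real.

\begin{example}\label{ex:sin}
Let $\kappa=\sin2\vartheta=2x_1x_2/|x|^2$ near $0\in\mathbb R^2$. The function $w=-x_1x_2\log|x|$ satisfies $-\frac12\Delta w=\nabla(x_1x_2)\cdot\nabla\log|x|=\kappa$, and $w_{12}+\log|x|$ is bounded. Any other solution differs from $w$ by a harmonic function, so there is no conformal solution of class $\mathcal C^{1,1}$. On the other hand, let $\zeta=x_1+ix_2$ and $\zeta^3/\bar\zeta=f'+if''$ with real $f',f''$. These functions are homogeneous of degree $2$ and smooth away from $0$, hence $\mathcal C^{1,1}$. The imaginary part of $\partial_\zeta^2(\zeta^3/\bar\zeta)=6\zeta/\bar\zeta=6e^{2i\vartheta}$, where $\partial_\zeta^2=\frac14(\partial_{11}-2i\partial_{12}-\partial_{22})$, reads $f''_{11}-2f'_{12}-f''_{22}=24\sin2\vartheta$. So $\gamma_{11}=f''/12$, $\gamma_{12}=-f'/12$, $\gamma_{22}=-f''/12$ solves $\mathcal E[\gamma]=\kappa$ in $\mathcal C^{1,1}$.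
\end{example}

A counterexample therefore cannot rest on the endpoint failure of elliptic regularity alone: it has to defeat all ways of distributing $\kappa$ among second derivatives at once. The next lemma shows which expressions must be excluded. In the application, $u$ is the immersion and $H_{kl}=h_{kl}\circ u$.

\begin{lemma}\label{lem:identity}
Let $u^k$ and $H_{kl}=H_{lk}$, $1\le k,l\le n$, be $\mathcal C^{1,1}$ functions on an open set $W\subset\mathbb R^2$. Then, in the sense of distributions,
\begin{equation}\label{eq:identity}
\begin{aligned}
\mathcal E[H_{kl}u^k_au^l_b]={}&H_{kl}\,(u^k_{11}u^l_{22}-u^k_{12}u^l_{12})\\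
&+\partial_{12}H_{kl}\,u_1^ku_2^l-\tfrac12\partial_{11}H_{kl}\,u_2^ku_2^l-\tfrac12\partial_{22}H_{kl}\,u_1^ku_1^l\\
&+\partial_1H_{kl}\,\partial_2(u^k_1u^l_2)+\partial_2H_{kl}\,\partial_1(u^k_1u^l_2)\\
&-\partial_1H_{kl}\,\partial_1(u_2^ku_2^l)-\partial_2H_{kl}\,\partial_2(u_1^ku_1^l).
\end{aligned}
\end{equation}
\end{lemma}

\begin{proof}
Let $u$ and $H$ be smooth. The product rules $\partial_{12}(Hp)=H_{12}\,p+H_1p_2+H_2p_1+Hp_{12}$ and $\frac12\partial_{aa}(Hp)=\frac12H_{aa}\,p+H_ap_a+\frac12Hp_{aa}$ (no summation; the indices are derivatives) give the last three lines. For the terms in which no derivative falls on $H$, write $u_a\cdot u_b$ for $H_{kl}u^k_au^l_b$ with $H$ frozen at the point in question; this product is symmetric. Then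
\begin{gather*}
\partial_{12}(u_1\cdot u_2)=u_{112}\cdot u_2+u_{12}\cdot u_{12}+u_{11}\cdot u_{22}+u_1\cdot u_{122},\\
\tfrac12\partial_{11}(u_2\cdot u_2)=u_{112}\cdot u_2+u_{12}\cdot u_{12},\qquad
\tfrac12\partial_{22}(u_1\cdot u_1)=u_{122}\cdot u_1+u_{12}\cdot u_{12}.
\end{gather*}
The third derivatives cancel and $u_{11}\cdot u_{22}-u_{12}\cdot u_{12}$ remains. In general, mollify $u$ and $H$. On compact subsets the functions and their first derivatives converge uniformly and the second derivatives converge in $L^2$. The left side converges in the sense of distributions because $H_{kl}u^k_au^l_b$ converges locally uniformly. Each term on the right contains at most two second derivatives, so it converges in $L^1_{loc}$.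
\end{proof}

For $N=\mathbb R^n$ and $w\delta_{ab}=u_a\cdot u_b$ the lemma says $-\frac12\Delta w=u_{11}\cdot u_{22}-|u_{12}|^2$, a form of the Gauss equation. In general the right side of \eqref{eq:identity} consists of mixed Hessian determinants and single second derivatives of the functions $u^k$, $H_{kl}$, with Lipschitz coefficients. The analytic core of the paper is the following statement, proved in Section~\ref{sec:sum}.

\begin{proposition}\label{prop:kappa}
Let $0<s<\frac12$. There is a continuous function $\kappa$ on $T^2$ with $\int\kappa=0$ and modulus of continuity $O((\log\frac1t)^{-s})$ for which there are no nonempty open set $W\subset T^2$, integer $\nu\ge1$, map $V\in W^{2,\infty}(W;\mathbb R^\nu)$ and bounded Lipschitz functions $\beta_{kl},\alpha^{ab}_k$ on $W$ with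
\begin{equation}\label{eq:form}
\kappa=\beta_{kl}\,(V^k_{11}V^l_{22}-V^k_{12}V^l_{12})+\alpha^{ab}_k\,V^k_{ab}\quad\text{a.e. in }W.
\end{equation}
\end{proposition}

Some regularity of the coefficients beyond continuity is needed: with $V=\frac12|x|^2$, $\beta=\kappa$, $\alpha=0$ every continuous function has the form \eqref{eq:form}.

\section{Stripes and the divergence equation}\label{sec:stripes}

Fix $\phi\in\mathcal C_c^\infty(0,1)$ with $\phi\ge0$, $\int\phi=1$, and $\tau\in\mathcal C_c^\infty(0,1)$ with $0\le\tau\le1$, $\tau\not\equiv0$. Put
\[
\sigma=\phi''/\max|\phi''|,\qquad \psi(x)=\phi(x_1)\phi(x_2),\qquad \theta=\tfrac12\textstyle\int\tau .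
\]
Then $|\sigma|\le1$, $\int\sigma=0$ and $\int\sigma\phi''>0$. In Sections~\ref{sec:stripes} and \ref{sec:det} and in Lemma~\ref{lem:linear}, $C$ denotes a constant that depends only on $\phi$ and $\tau$ and may change from line to line.

The simplest underdetermined equation of the kind we must defeat is
\begin{equation}\label{eq:div}
\partial_1z^1+\partial_2z^2=\kappa
\end{equation}
for a Lipschitz vector field $z$ on $[0,1]^2$. We look for $\kappa$ with $|\kappa|\le1$ for which every solution has a large gradient.

\subsection{One generation}

Let $\mu$ be a large even integer. Cut $[0,1]^2$ into $\mu$ horizontal rows, numbered from below. Let $T$ be the $2$-periodic function equal to $\tau$ on $[0,1]$ and to $0$ on $[1,2]$; its mean is $\theta$. The function $\kappa_1(x)=\sigma(x_1)T(\mu x_2)$ lives on the odd rows and vanishes on the even ones. With the $2$-periodic function $\Theta(t)=\int_0^t(T-\theta)$, the field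
\[
z^1=\theta\int_0^{x_1}\sigma,\qquad z^2=\mu^{-1}\sigma(x_1)\,\Theta(\mu x_2)
\]
solves \eqref{eq:div} for $\kappa=\kappa_1$, since $\theta\sigma+\sigma(T-\theta)=\kappa_1$, and its derivatives are bounded independently of $\mu$. So one family of stripes costs nothing. But look at the even rows: there $\kappa_1=0$, while $\partial_1z^1=\theta\sigma(x_1)$ varies by a definite amount from left to right.

This feature is shared by all solutions with a gradient bound $R\ll\mu$, for two reasons. First, $\partial_1z$ is not nearly constant on the square. To see this, multiply \eqref{eq:div} by $\psi_{11}$ and move derivatives: $\int\partial_2z^2\,\psi_{11}=-\int z^2\psi_{112}=\int\partial_1z^2\,\psi_{12}$. Since $\int\psi_{11}=\int\psi_{12}=0$, for every constant vector $A$,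
\begin{equation}\label{eq:divtest}
\int\kappa\,\psi_{11}=\int(\partial_1z-A)\cdot(\psi_{11},\psi_{12}),
\end{equation}
and the left side is about $\theta\int\sigma\phi''>0$ for $\kappa=\kappa_1$. Only $x_1$-derivatives of $z$ remain in \eqref{eq:divtest}; this is why the test function carries $x_1$-derivatives. Second, the integral of $\partial_1z$ along a horizontal segment is a difference of two values of $z$, which changes by $O(R/\mu)$ when the segment is moved up by one row. So $\partial_1z$ has almost the same averages on neighboring rows, and its variation is inherited by the even rows.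

On the even rows the right-hand side is still at our disposal. We cut them into squares and repeat the construction in each square. Every generation forces the averages of $\partial_1z$ over the new squares to spread around the average over their parent. The variances add up, while their sum is at most $R^2$; after $n$ generations this forces $R\gtrsim\sqrt n$.

\subsection{The functions $\kappa_n$}

Let $q\ge1$ be an integer and $\mu=2q^2$. Divide a square $P$ into $\mu\times\mu$ equal subsquares, with rows numbered from below. The \emph{children} of $P$ are the $\mu^2/2$ subsquares in even rows. Let $\mathcal S_0=\{[0,1]^2\}$ and let $\mathcal S_j$ be the set of all children of squares of $\mathcal S_{j-1}$. Define $\kappa_n=\kappa_{n,q}$ on $[0,1]^2$ by $\kappa_0=0$ and, for $n\ge1$,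
\[
\kappa_n(x)=
\begin{cases}
\sigma(x_1)\,\tau(\mu x_2-i+1)&\text{on the row $i$, $i$ odd},\\
\kappa_{n-1}(\mu(x-x_{P'}))&\text{on a child $P'$ with lower left corner $x_{P'}$}.
\end{cases}
\]
Each piece is smooth with compact support in the interior of its row or child, and $\int\sigma=0$. By induction,
\begin{equation}\label{eq:kn}
\kappa_n\in\mathcal C_c^\infty((0,1)^2),\qquad|\kappa_n|\le1,\qquad\textstyle\int\kappa_n=0,\qquad\operatorname{Lip}(\kappa_n)\le C\mu^n .
\end{equation}
For $P\in\mathcal S_j$, $j\le n$, with side $\ell_P$ we have $\kappa_n(x_P+\ell_Px)=\kappa_{n-j}(x)$.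

We also need an intermediate scale. The \emph{mesosquares} of $P$ are the squares of its $q\times q$ subdivision (Figure~\ref{fig:square}). Each consists of $2q\times2q$ subsquares, its lowest row is odd, and its even rows are tiled by $2q^2$ children of $P$. A mesosquare is small enough for a Lipschitz test function to be almost constant on it, and it contains enough rows for the comparison of neighboring rows to be accurate; this is the reason for the choice $\mu=2q^2$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.55]
\foreach \i in {0,2,4,6} \fill[gray!35] (0,\i) rectangle (8,\i+1);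
\foreach \i in {1,3,5,7} \draw[thin] (0,\i) grid (8,\i+1);
\draw[very thick] (0,0) rectangle (8,8);
\draw[very thick] (4,0)--(4,8);
\draw[very thick] (0,4)--(8,4);
\end{tikzpicture}
\caption{One generation of the construction for $q=2$, $\mu=8$. On the shaded odd rows $\kappa_n$ equals $\sigma(x_1)$ times a bump in $x_2$. The white squares in the even rows are the children; each carries a rescaled copy of $\kappa_{n-1}$. The thick lines bound the $q\times q$ mesosquares.}
\label{fig:square}
\end{figure}

\begin{lemma}\label{lem:test}
There are $c_0>0$ and $q_0$, depending only on $\phi$ and $\tau$, such that $\int\kappa_{n,q}\,\psi_{11}\ge c_0$ for all $n\ge1$ and $q\ge q_0$.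
\end{lemma}

\begin{proof}
Since $\psi_{11}=\phi''(x_1)\phi(x_2)$, the odd rows contribute $\int\sigma\phi''$ times
\[
\sum_{i\ \mathrm{odd}}\int_{(i-1)/\mu}^{i/\mu}\tau(\mu x_2-i+1)\,\phi(x_2)\,dx_2=\theta\cdot\frac2\mu\sum_{i\ \mathrm{odd}}\Big(\phi\Big(\frac i\mu\Big)+O\Big(\frac1\mu\Big)\Big)=\theta+O\Big(\frac1\mu\Big);
\]
there are $\mu/2$ terms, and $\frac2\mu\sum\phi(i/\mu)$ is a Riemann sum for $\int\phi=1$ with spacing $2/\mu$. On a child $P'$ we have $\int_{P'}\kappa_n=0$, and $\psi_{11}$ oscillates by at most $C/\mu$, so $|\int_{P'}\kappa_n\psi_{11}|\le C|P'|/\mu$. Altogether $\int\kappa_n\psi_{11}\ge\theta\int\sigma\phi''-C/\mu$. Take $c_0=\frac12\theta\int\sigma\phi''$.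
\end{proof}

\subsection{Averages of $\partial_1z$}

Let $z:[0,1]^2\to\mathbb R^\nu$ be Lipschitz with $|\partial_1z|\le R_1$ and $|\partial_2z|\le R_2$ almost everywhere. For a square $Q$ let $A(Q)$ be the average of $\partial_1z$ over $Q$, so $|A(Q)|\le R_1$. For $P\in\mathcal S_j$ put
\[
D(P)=\operatorname{avg}_{P'}|A(P')-A(P)|,\qquad\operatorname{Var}(P)=\operatorname{avg}_{P'}|A(P')-A(P)|^2,
\]
with averages over the children $P'$ of $P$; then $D(P)^2\le\operatorname{Var}(P)$. The rescaled map $z^P(x)=\ell_P^{-1}z(x_P+\ell_Px)$ on $[0,1]^2$ obeys the same bounds and has the same averages on corresponding squares. No constant below depends on $\nu$.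

\begin{lemma}\label{lem:rows}
Let a closed square $S$ be divided into an even number $\mu'$ of horizontal rows of equal height. The averages of $\partial_1z$ over $S$ and over the union of the even rows of $S$ differ by at most $R_2/\mu'$.
\end{lemma}

\begin{proof}
Let $\ell$ be the side of $S$. The even rows have half the area, so the difference is
\[
\ell^{-2}\int_S(1_{\mathrm{even}}-1_{\mathrm{odd}})\,\partial_1z=\ell^{-2}\int(1_{\mathrm{even}}-1_{\mathrm{odd}})(x_2)\,J(x_2)\,dx_2,
\]
where $J(x_2)$ is the value of $z$ at the right end of the horizontal segment at height $x_2$ minus its value at the left end. The map $z$ is $R_2$-Lipschitz on almost every vertical segment, hence by continuity on every one, so $\operatorname{Lip}(J)\le2R_2$. Pair each odd row with the even row above it. With $\eta=\ell/\mu'$, a pair contributes an integral of $J(x_2+\eta)-J(x_2)$ over an interval of length $\eta$, of norm at most $2R_2\eta^2$. The $\mu'/2$ pairs give $\ell^{-2}\mu'R_2\eta^2=R_2/\mu'$.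
\end{proof}

The children of $P$ tile its even rows and have equal areas, so for $S=P$ the lemma gives
\begin{equation}\label{eq:drift}
\big|\operatorname{avg}_{P'}\big(A(P')-A(P)\big)\big|\le R_2/\mu .
\end{equation}
The next lemma says that $\partial_1z$ is weakly close to a constant on $P$ if the averages over the children do not spread, although the children cover only half of $P$.

\begin{lemma}\label{lem:weak}
For $P\in\mathcal S_j$ and every Lipschitz map $\Psi:[0,1]^2\to\mathbb R^\nu$,
\[
\Big|\int_{[0,1]^2}(\partial_1z^P-A(P))\cdot\Psi\Big|\le\Big(D(P)+\frac{R_2}{2q}\Big)\sup|\Psi|+\frac{2R_1}q\operatorname{Lip}(\Psi).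
\]
\end{lemma}

\begin{proof}
By rescaling let $P=[0,1]^2$. For a mesosquare $S$ let $A^e(S)$ be the average of $A(P')$ over the children $P'\subset S$. Lemma~\ref{lem:rows} with $\mu'=2q$ gives $|A(S)-A^e(S)|\le R_2/(2q)$. All mesosquares contain the same number of children, so the triangle inequality gives $\operatorname{avg}_S|A^e(S)-A(P)|\le D(P)$. Hence $\operatorname{avg}_S|A(S)-A(P)|\le D(P)+R_2/(2q)$. Let $x_S^*$ be the center of $S$. Then
\[
\int_S(\partial_1z-A(P))\cdot\Psi=|S|\,(A(S)-A(P))\cdot\Psi(x_S^*)+\int_S(\partial_1z-A(P))\cdot(\Psi-\Psi(x_S^*)),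
\]
and the last integral is at most $2R_1\operatorname{Lip}(\Psi)q^{-1}|S|$, because $S$ has side $1/q$. Sum over $S$.
\end{proof}

\begin{lemma}\label{lem:quiet}
Let $n\ge1$, $q=n$ and $R_1=R_2=R$. There are $j<n$ and $P\in\mathcal S_j$ such that for every Lipschitz map $\Psi:[0,1]^2\to\mathbb R^\nu$
\[
\Big|\int_{[0,1]^2}(\partial_1z^P-A(P))\cdot\Psi\Big|\le\frac{2R}{\sqrt n}\,\big(\sup|\Psi|+\operatorname{Lip}(\Psi)\big).
\]
\end{lemma}

\begin{proof}
Expanding the square and using \eqref{eq:drift},
\begin{align*}
\operatorname{avg}_{P'}|A(P')|^2&=|A(P)|^2+2A(P)\cdot\operatorname{avg}_{P'}\big(A(P')-A(P)\big)+\operatorname{Var}(P)\\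
&\ge|A(P)|^2+\operatorname{Var}(P)-2R^2/\mu .
\end{align*}
Let $e_j$ and $v_j$ be the averages of $|A(P)|^2$ and $\operatorname{Var}(P)$ over $P\in\mathcal S_j$. All squares have the same number of children, so $e_{j+1}\ge e_j+v_j-2R^2/\mu$. Summing over $j<n$ and using $0\le e_j\le R^2$ we get $\sum_{j<n}v_j\le R^2+2nR^2/\mu$. Hence some $P$ of a generation $j<n$ has $\operatorname{Var}(P)\le R^2/n+2R^2/\mu\le2R^2/n$, as $\mu=2n^2$. Then $D(P)+R/(2n)\le(\sqrt2+\frac12)Rn^{-1/2}\le2Rn^{-1/2}$, and Lemma~\ref{lem:weak} applies.
\end{proof}

The model case is now complete.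

\begin{example}\label{ex:div}
Let $q=n\ge q_0$, and let $z$ solve \eqref{eq:div} for $\kappa=\kappa_n$ with $|\partial_1z|,|\partial_2z|\le R$. Then $R\ge c_0\sqrt n/C$. Indeed, for the square $P\in\mathcal S_j$ of Lemma~\ref{lem:quiet} the field $z^P$ solves \eqref{eq:div} for $\kappa_{n-j}$ with $n-j\ge1$. In \eqref{eq:divtest} with $A=A(P)$, the left side is at least $c_0$ by Lemma~\ref{lem:test} and the right side is at most $CRn^{-1/2}$.
\end{example}

\section{Hessian determinants}\label{sec:det}

We pass from the divergence to the quadratic expression in \eqref{eq:form}, with constant coefficients and an error term. Lemma~\ref{lem:quiet}, applied to the gradient of $V$, controls $V_{11}$ and $V_{12}$. Two difficulties are new. We have no information on $V_{22}$ beyond its bound, and weak smallness does not pass to products of two merely bounded factors. Both are resolved by integration by parts: the determinant is a divergence, and in divergence form each term is a controlled second derivative times a Lipschitz function.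

\begin{lemma}\label{lem:key}
There are $C_*\ge1$ and $n_0$, depending only on $\phi$ and $\tau$, with the following property. Let $n\ge n_0$, $q=n$, $\nu\ge1$, and $V\in W^{2,\infty}((0,1)^2;\mathbb R^\nu)$ with $|V_{ab}|\le R$. Let $\beta$ be a constant bilinear form on $\mathbb R^\nu$ with $|\beta(y,y')|\le B|y||y'|$. If $\varepsilon>0$, $c\in\mathbb R$, $r\in L^\infty$ and
\[
e:=\beta(V_{11},V_{22})-\beta(V_{12},V_{12})=\varepsilon\kappa_n+c+r\quad\text{a.e.},
\]
then $\varepsilon\le C_*\big(\|r\|_\infty+BR^2n^{-1/2}\big)$.
\end{lemma}

\begin{proof}
Let $n_0=q_0$. The map $z=(V_1,V_2)$ has $\partial_1z=(V_{11},V_{12})$ and $\partial_2z=(V_{12},V_{22})$, both of norm at most $\sqrt2R$. Let $P\in\mathcal S_j$, $j<n$, be the square given by Lemma~\ref{lem:quiet}. Replace $V$ by $\ell_P^{-2}V(x_P+\ell_P\,\cdot)$. This replaces $z$ by $z^P$ and $\kappa_n$ by $\kappa_{n-j}$, keeps the bound $R$ and does not increase $\|r\|_\infty$. So let $P=[0,1]^2$. Write $A(P)=(A_1,A_2)$, where $|A_1|,|A_2|\le R$, and subtract the quadratic polynomial that these averages determine: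
\[
G=V-V(0)-DV(0)x-\tfrac12A_1x_1^2-A_2x_1x_2 .
\]
Then $G_{11}=V_{11}-A_1$, $G_{12}=V_{12}-A_2$, $G_{22}=V_{22}$, so $|G_{1b}|\le2R$ and $|G_{22}|\le R$. Since $G_2(0)=0$, we get $|G_2|\le3R$ and $\operatorname{Lip}(G_2)\le\sqrt5R\le3R$. Lemma~\ref{lem:quiet}, used with test maps that have only one nonzero block, gives for $b=1,2$ and Lipschitz $\Psi:[0,1]^2\to\mathbb R^\nu$
\begin{equation}\label{eq:Gsmall}
\Big|\int G_{1b}\cdot\Psi\Big|\le\frac{3R}{\sqrt n}\big(\sup|\Psi|+\operatorname{Lip}(\Psi)\big).
\end{equation}
Substituting $V_{11}=A_1+G_{11}$, $V_{12}=A_2+G_{12}$, $V_{22}=G_{22}$,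
\[
e=\beta(A_1,G_{22})-\beta(A_2,A_2)-\beta(A_2,G_{12})-\beta(G_{12},A_2)+\big[\beta(G_{11},G_{22})-\beta(G_{12},G_{12})\big].
\]
We integrate against $\psi_{11}$ term by term. The constant term gives $0$. For the first term,
\[
\int\beta(A_1,G_{22})\psi_{11}=\int\beta(A_1,G)\psi_{1122}=\int\beta(A_1,G_{11})\psi_{22}.
\]
For the bracket we use the identity
\[
\beta(G_{11},G_{22})-\beta(G_{12},G_{12})=\partial_2\,\beta(G_{11},G_2)-\partial_1\,\beta(G_{12},G_2).
\]
For smooth $G$ both terms on the right contain $\beta(G_{112},G_2)$, which cancels; for $G\in W^{2,\infty}$ the identity follows in the sense of distributions by mollification, as in Lemma~\ref{lem:identity}. Since $\psi$ has compact support in $(0,1)^2$,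
\[
\int[\dots]\,\psi_{11}=-\int\beta(G_{11},G_2)\psi_{112}+\int\beta(G_{12},G_2)\psi_{111}.
\]
We are left with five integrals of the form $\int G_{1b}\cdot\Psi$, where $\Psi$ is the vector that represents, up to sign, one of the linear forms
\[
\beta(A_1,\cdot)\psi_{22},\quad\beta(A_2,\cdot)\psi_{11},\quad\beta(\cdot,A_2)\psi_{11},\quad\beta(\cdot,G_2)\psi_{112},\quad\beta(\cdot,G_2)\psi_{111}.
\]
By the bounds on $A_b$ and $G_2$, in each case $\sup|\Psi|+\operatorname{Lip}(\Psi)\le CBR$. So \eqref{eq:Gsmall} gives $|\int e\,\psi_{11}|\le CBR^2n^{-1/2}$. On the other hand $n-j\ge1$, and Lemma~\ref{lem:test} with $\int\psi_{11}=0$ gives $\int e\,\psi_{11}\ge c_0\varepsilon-C\|r\|_\infty$.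
\end{proof}

\section{Superposition of all scales}\label{sec:sum}

Lemma~\ref{lem:key} excludes an amplitude $\varepsilon$ once $n\gg B^2R^4\varepsilon^{-2}$. To exclude all $B$ and $R$ on all open sets with one continuous function, we add blocks of amplitudes $\varepsilon_k\to0$, with $n_k\varepsilon_k^2\to\infty$, on small rectangles $Q_k$ that accumulate everywhere. The rectangles may overlap. On $Q_k$ the earlier blocks are almost constant because $Q_k$ is much smaller than their finest scale, and the later blocks are small because the amplitudes decay geometrically. We allow rectangles of height-to-width ratio $L_k\ge1$ for use in Section~\ref{sec:threshold}.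

Let $0<s<1$, $\Lambda\ge5$, and put
\[
\varepsilon_k=\Lambda^{-k},\qquad\rho_k=\exp\big(-\tfrac12\varepsilon_k^{-1/s}\big).
\]
Let $n_k,q_k\ge1$ be integers and $L_k$ real numbers such that, for all $k\ge k_0$,
\begin{equation}\label{eq:hyp}
n_k\log(2q_k^2)\le\tfrac14\varepsilon_k^{-1/s},\qquad1\le L_k\le\varepsilon_k^{-1}.
\end{equation}
Since $1/s>1$, we have $L_k\rho_k\le\varepsilon_k^{-1}\exp(-\frac12\varepsilon_k^{-1})$. Hence
\begin{equation}\label{eq:tiny}
(L_k\rho_k)^\alpha\le\varepsilon_k^2\quad\text{for each $\alpha>0$ and all $k\ge k(\alpha)$},
\end{equation}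
and after increasing $k_0$ we have $L_k\rho_k<1$ for $k\ge k_0$. Let $(p_k)$ be a sequence in $T^2$ in which every rational point occurs infinitely often. Put $Q_k=p_k+[0,\rho_k]\times[0,L_k\rho_k]\subset T^2$, let $\tilde\kappa_k$ be $0$ outside $Q_k$ and
\[
\tilde\kappa_k(p_k+\rho_kx)=\kappa_{n_k,q_k}(x_1,x_2/L_k)\quad\text{for }x\in[0,1]\times[0,L_k],
\qquad\kappa=\sum_{k\ge k_0}\varepsilon_k\tilde\kappa_k .
\]

\begin{lemma}\label{lem:sum}
\begin{itemize}
\item[(a)] $\kappa$ is continuous, $\int_{T^2}\kappa=0$, and $\kappa$ has modulus $O((\log\frac1t)^{-s})$.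
\item[(b)] For large $k$ there is a constant $c_k$ such that on $Q_k$
\[
\kappa=\varepsilon_k\tilde\kappa_k+c_k+r_k,\qquad|r_k|\le\varepsilon_k^2+\frac{\varepsilon_k}{\Lambda-1}.
\]
\item[(c)] Every nonempty open set $W\subset T^2$ contains $Q_k$ for infinitely many $k$.
\end{itemize}
\end{lemma}

\begin{proof}
By \eqref{eq:kn} the $\tilde\kappa_k$ are smooth, have mean zero and satisfy $|\tilde\kappa_k|\le1$; with \eqref{eq:hyp},
\[
\operatorname{Lip}(\tilde\kappa_k)\le C\rho_k^{-1}(2q_k^2)^{n_k}\le C\exp\big(\tfrac34\varepsilon_k^{-1/s}\big).
\]
(a) The series converges uniformly. Let $t=|x-y|$ be small. A term with $\varepsilon_k^{-1/s}\le\log\frac1t$ contributes at most $C\varepsilon_kt^{-3/4}t$ to $|\kappa(x)-\kappa(y)|$, and these terms sum to at most $Ct^{1/4}$. The other terms have $\varepsilon_k<(\log\frac1t)^{-s}$ and contribute at most $2\varepsilon_k$ each; as the $\varepsilon_k$ decay geometrically, their sum is at most $C(\log\frac1t)^{-s}$.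

(b) The tail $\sum_{i>k}\varepsilon_i\tilde\kappa_i$ is bounded by $\sum_{i>k}\varepsilon_i=\varepsilon_k/(\Lambda-1)$. The head $\sum_{i<k}\varepsilon_i\tilde\kappa_i$ has Lipschitz constant at most $C\exp(\frac34\varepsilon_{k-1}^{-1/s})$, and $\varepsilon_{k-1}^{-1/s}=\Lambda^{-1/s}\varepsilon_k^{-1/s}\le\frac15\varepsilon_k^{-1/s}$. So its oscillation on $Q_k$ is at most $CL_k\exp\big((\frac3{20}-\frac12)\varepsilon_k^{-1/s}\big)\le\varepsilon_k^2$ for large $k$. Let $c_k$ be the value of the head at $p_k$.

(c) $W$ contains a disc around a rational point, which equals $p_k$ for infinitely many $k$, and the diameters of the $Q_k$ tend to $0$.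
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:kappa}]
Take $\Lambda=1+4C_*\ge5$ with $C_*$ from Lemma~\ref{lem:key}, and
\[
n_k=q_k=\lceil k\varepsilon_k^{-2}\rceil,\qquad L_k=1.
\]
Then $\log(2q_k^2)=O(k)$ and $n_k\log(2q_k^2)=O(k^2\varepsilon_k^{-2})$. Since $1/s>2$, condition \eqref{eq:hyp} holds for large $k_0$. Lemma~\ref{lem:sum}(a) gives the asserted properties of $\kappa$.

Suppose that \eqref{eq:form} holds on $W$; we may take $W$ to be a small disc. The linear terms are determinants with an auxiliary quadratic function $y$:
\begin{align*}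
V^k_{11}&=V^k_{11}y_{22}-V^k_{12}y_{12}&&\text{for }y=\tfrac12x_2^2,\\
V^k_{22}&=y_{11}V^k_{22}-y_{12}V^k_{12}&&\text{for }y=\tfrac12x_1^2,\\
V^k_{12}&=-(y_{11}V^k_{22}-y_{12}V^k_{12})&&\text{for }y=x_1x_2 .
\end{align*}
After adjoining these three components to $V$ we may assume $\alpha=0$. Regard $\beta(x)$ as a bilinear form with norm at most $B$ and Lipschitz constant $B'$, and let $|V_{ab}|\le R$. For $Q_k\subset W$, replacing $\beta(x)$ by $\beta(p_k)$ changes the right side of \eqref{eq:form} on $Q_k$ by at most $\sqrt2\rho_kB'\cdot2R^2\le4B'R^2\rho_k$. Apply Lemma~\ref{lem:key} to $\rho_k^{-2}V(p_k+\rho_k\,\cdot)$ and $\beta(p_k)$, using Lemma~\ref{lem:sum}(b). As $\Lambda-1=4C_*$, $\rho_k\le\varepsilon_k^2$ for large $k$ and $n_k^{-1/2}\le\varepsilon_k/\sqrt k$, we get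
\[
\varepsilon_k\le\tfrac14\varepsilon_k+C_*(1+4B'R^2)\,\varepsilon_k^2+C_*BR^2\,\varepsilon_k/\sqrt k
\]
for infinitely many $k$, by Lemma~\ref{lem:sum}(c). After division by $\varepsilon_k$ the right side tends to $\frac14$, a contradiction.
\end{proof}

The restriction $s<\frac12$ enters only through \eqref{eq:hyp}. A block of amplitude $\varepsilon$ needs more than $\varepsilon^{-2}$ generations, each of which shrinks the scale by the factor $\mu$; so it oscillates by about $\varepsilon$ at a scale $t$ with $\log\frac1t>\varepsilon^{-2}$.

\section{The torus and its curvature bounds}\label{sec:space}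

We prescribe $\mathcal E[w\delta]$ rather than the curvature: this is a linear equation, it is exactly what \eqref{eq:identity} sees, and by \eqref{eq:K} it differs from prescribing $K$ by more regular terms. We use three facts on elliptic equations in an open subset of $\mathbb R^m$, with a positive definite symmetric matrix $(a^{ij})$.
\begin{itemize}
\item[(E1)] If the $a^{ij}$ are locally Lipschitz and $X\in W^{1,2}_{loc}$ solves $\partial_i(a^{ij}\partial_jX)=0$ weakly, then $X\in W^{2,2}_{loc}$ and the equation holds almost everywhere \cite[Thm.~8.8]{GT}.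
\item[(E2)] If the $a^{ij}$ are continuous, $X\in W^{2,2}$ has compact support and $a^{ij}\partial_{ij}X\in L^p$ with $2<p<\infty$, then $X\in W^{2,p}$ \cite[Lemma~9.16]{GT}.
\item[(E3)] (Morrey) $W^{2,p}_{loc}\subset\mathcal C^{1,1-m/p}$ for $m<p<\infty$.
\end{itemize}

\begin{proposition}\label{prop:space}
Let $\kappa$ be a continuous function on $T^2$ with mean zero and modulus $O((\log\frac1t)^{-s})$, $s>0$. There are $t_0>0$ and $w\in\bigcap_{\alpha<1}\mathcal C^{1,\alpha}(T^2)$ with $\frac12\le w\le\frac32$ and
\begin{equation}\label{eq:w}
-\tfrac12\Delta w=t_0\kappa .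
\end{equation}
For every $m\ge2$ the torus $M=T^m$ with the distance $d$ of the metric $g_0$ defined by $w$ satisfies Theorem~\ref{thm:main}(a).
\end{proposition}

\begin{proof}
Since $\int\kappa=0$, Fourier series give $v\in W^{2,2}(T^2)$ with $\Delta v=-2\kappa$. In dimension $2$, $\nabla v\in W^{1,2}$ lies in $L^p$ for all $p<\infty$. So $\Delta(\chi v)=\chi\Delta v+2\nabla\chi\cdot\nabla v+v\Delta\chi\in L^p$ for every cutoff function $\chi$, and (E2), (E3) give $v\in\mathcal C^{1,\alpha}$ for all $\alpha<1$. Put $w=1+t_0v$ with $t_0\sup|v|\le\frac12$. By \eqref{eq:K}, $K=t_0\kappa w^{-2}+\frac12|\nabla w|^2w^{-3}$; all ingredients except $\kappa$ are H\"older continuous, so $K$ has modulus $O((\log\frac1t)^{-s})$.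

The metric $g_0$ is not smooth, so comparison geometry does not apply to it directly. We approximate it by smooth metrics with uniform bounds, find comparison balls of a uniform radius, and pass to the limit.

\emph{Approximation.} Let $w_j$ be convolutions of $w$ with nonnegative mollifiers. Then $w_j\to w$ uniformly, $\frac12\le w_j\le\frac32$, $|\nabla w_j|\le\sup|\nabla w|$ and $|\Delta w_j|\le2t_0\sup|\kappa|$. By \eqref{eq:K} the Gauss curvature $K_j$ of $w_j|dx|^2$ satisfies $|K_j|\le\lambda:=1+4t_0\sup|\kappa|+4\sup|\nabla w|^2$. Let $g_j$ be defined as $g_0$ with $w_j$ in place of $w$, and let $d_j$ be its distance. It is a product of a surface with a flat factor, so the sectional curvature of the plane spanned by two orthonormal vectors is $K_j$ times the squared area of the parallelogram of their projections to the surface; hence $|\sec|\le\lambda$. All $g_j$ and $g_0$ lie between $\frac12$ and $\frac32$ times the flat metric. In particular $d$ defines the topology of $T^m$, and diameters and volumes are bounded above and below. Since $w_j/w\to1$ uniformly, $d_j/d\to1$ uniformly, so $\delta_j:=\sup|d-d_j|\to0$.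 Finally $(M,d)$ is a compact length space, hence geodesic.

\emph{Uniform balls.} By Cheeger's theorem, the injectivity radius of a closed Riemannian $m$-manifold is bounded below in terms of $m$, a bound for $|\sec|$, an upper bound for the diameter and a positive lower bound for the volume. So the injectivity radii of the $g_j$ are at least some $i_0>0$. Let $r_0=\frac18\min(i_0,\pi/\sqrt\lambda)$, $0<r\le r_0$, $x\in M$, and let $B_j$ be the closed $d_j$-ball of radius $r$ about $x$, with the metric $d_j$.
\begin{itemize}
\item $B_j$ is strongly convex: any two of its points are joined by a unique shortest path of $(T^m,g_j)$, and it lies in $B_j$. By Whitehead's theorem \cite[Ch.~5]{CE} this holds for balls of radius less than $\frac12\min(i_0,\pi/\sqrt\lambda)$, and a closed ball is the intersection of the slightly larger open ones.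
\item $B_j$ is $CAT(\lambda)$. A Riemannian manifold with $\sec\le\lambda$ is locally $CAT(\lambda)$, and so is its convex subset $B_j$. Shortest paths in $B_j$ are unique, and by the Arzel\`a--Ascoli theorem they then depend continuously on their endpoints. Alexandrov's patchwork \cite[II.4.9]{BH} states that a locally $CAT(\lambda)$ space with these two properties is $CAT(\lambda)$.
\item $B_j$ has curvature $\ge-\lambda$. By Toponogov's theorem the comparison holds for all triangles of the complete manifold $(T^m,g_j)$, and triangles of the convex set $B_j$ are among them.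
\end{itemize}

\emph{The limit.} Compact spaces $B_j$ converge to $B$ in the Gromov--Hausdorff sense if there are relations between $B$ and $B_j$ that cover both spaces and whose related pairs of points have distances differing by amounts tending to $0$ uniformly. Let $B$ be the closed $d$-ball of radius $r$ about $x$, with the metric $d$. Relate $y\in B$ and $y'\in B_j$ if $d(y,y')\le2\delta_j$. A point $y\in B$ has $d_j(x,y)\le r+\delta_j$; moving it by at most $\delta_j$ along a $d_j$-shortest path toward $x$ gives $y'\in B_j$ with $d(y,y')\le2\delta_j$. Exchanging the roles of $d$ and $d_j$, a point $y'\in B_j$ is moved to $y\in B$ with $d(y,y')\le\delta_j$. For related pairs $|d(y_1,y_2)-d_j(y_1',y_2')|\le5\delta_j$. So $B_j\to B$. Limits of compact geodesic spaces are geodesic, and the conditions $CAT(\lambda)$ and curvature $\ge-\lambda$ pass to such limits \cite[II.3.9--3.10]{BH}, \cite[10.7.1]{BBI}. Thus all closed $d$-balls of radius $r\le r_0$ are geodesic, $CAT(\lambda)$ and of curvature $\ge-\lambda$.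

\emph{Convexity.} Let $U$ and $U'$ be the closed $d$-balls about $x$ of radii $r_0/3$ and $r_0$. A shortest path of $M$ between two points of $U$ has length at most $2r_0/3$, so it lies in $U'$. In a $CAT(\lambda)$ space, shortest paths of length less than $\pi/\sqrt\lambda$ are unique: two of them form a degenerate triangle whose comparison triangle is a segment. So the given path is the only shortest path in $U'$ between its endpoints. As $U$ is geodesic, it contains one, which must be the given path. Hence $U$ is a compact convex neighborhood with both curvature bounds.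
\end{proof}

\section{Regularity of length-preserving immersions}\label{sec:reg}

Definition~\ref{def:immersion} restricts the image of $F$, not its parametrization by the coordinates $x$, whereas Lemma~\ref{lem:identity} needs bounded second derivatives in $x$. We first record how a continuous Riemannian metric is recovered from its distance, defined as the infimum of $\int|\xi'|_g$ over Lipschitz curves.

\begin{lemma}\label{lem:cont}
Let $g$ be a continuous Riemannian metric on a connected open set $D\subset\mathbb R^k$, let $y\in D$ and $0<\delta<1$. For $y',y''$ near $y$,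
\[
(1-\delta)|y'-y''|_{g(y)}\le d_g(y',y'')\le(1+\delta)|y'-y''|_{g(y)}.
\]
Consequently $d_g$ is locally bi-Lipschitz to the Euclidean distance, $d_g(y,y+t\eta+o(t))/t\to|\eta|_{g(y)}$ as $t\downarrow0$ for every vector $\eta$, and the $d_g$-length of a Lipschitz curve $\xi$ is $\int|\xi'|_g$.
\end{lemma}

\begin{proof}
Choose $\rho>0$ with $(1-\delta)|\cdot|_{g(y)}\le|\cdot|_g\le(1+\delta)|\cdot|_{g(y)}$ on the $g(y)$-ball of radius $3\rho$ about $y$, and let $y',y''$ lie in the ball of radius $\rho$. The segment gives the upper bound. A curve from $y'$ to $y''$ that stays in the larger ball has $g$-length at least $(1-\delta)|y'-y''|_{g(y)}$, and one that leaves it has $g$-length at least $(1-\delta)2\rho$, which is larger. For the last assertion, cut $\xi$ into finitely many arcs lying in such small balls. On each arc both the $d_g$-length and $\int|\xi'|_g$ are within factors $1\pm\delta$ of $\int|\xi'|_{g(y)}$. Let $\delta\to0$.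
\end{proof}

In particular $d_g$ is also the infimum of the $d_g$-lengths of all curves in $D$. In the next proposition $M=(T^m,g_0)$ is as in Proposition~\ref{prop:space}.

\begin{proposition}\label{prop:reg}
Let $F:\Omega\to(N,h)$ be a length-preserving $\mathcal C^{1,1}$ immersion of a nonempty open set $\Omega\subset M$, with $h$ of class $\mathcal C^{1,1}$. In the coordinates $x$ of $T^m$ and local coordinates of $N$, the map $F$ is $\mathcal C^{1,1}$ and $F^*h=g_0$ everywhere. If $\dim N=m$, then $D^2F\in\mathcal C^{0,\alpha}$ for all $\alpha<1$.
\end{proposition}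

The proof compares $F$ with a $\mathcal C^{1,1}$ parametrization $f$ of its image. The transition map is an isometry, and the coordinates $x^a$ are harmonic for $g_0$, so elliptic theory gives $W^{2,p}$ for all $p<\infty$. It cannot give $p=\infty$. The endpoint comes from geometry: the tangential part of $D^2F$ is determined by the first derivatives of $g_0$, and the normal part can be read off from $f$.

\begin{proof}
Indices $a,b,c$ refer to $\Omega$, indices $i,j$ to the domain of $f$, and $k,l,r$ to $N$.

\emph{Step 1: a local isometry.} Fix $p\in\Omega$. There are a neighborhood $\Omega'$ of $p$, lying in a coordinate cube, and a $\mathcal C^{1,1}$ embedding $f:D\to N$ of a connected open subset of a Euclidean space into a chart of $N$, such that $F|_{\Omega'}$ is a homeomorphism onto $f(D)$. Then $\Phi=f^{-1}\circ F:\Omega'\to D$ is a homeomorphism, and $D\subset\mathbb R^m$ by invariance of domain. The metric $g=f^*h$, $g_{ij}=h_{kl}(f)f^k_if^l_j$, is $\mathcal C^{0,1}$.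

The map $f$ preserves lengths from $(D,g)$ to $(N,h)$. Indeed, being $\mathcal C^1$ with injective differential, it is locally bi-Lipschitz onto its image, so a curve $\xi$ with compact parameter interval has finite length if and only if $f\circ\xi$ has. In that case we reparametrize $\xi$ by Euclidean arc length, and Lemma~\ref{lem:cont} shows that both lengths equal $\int|\xi'|_g$. Therefore $\Phi$ preserves lengths from $(\Omega',d)$ to $(D,d_g)$. Choose $\rho$ such that the $d$-ball of radius $3\rho$ about $p$ lies in $\Omega'$, and let $y,y'$ be in the ball of radius $\rho$. Curves from $y$ of length less than $2\rho$ stay in $\Omega'$, so $d(y,y')$ is the infimum of the lengths of curves in $\Omega'$ from $y$ to $y'$. These correspond under $\Phi$ to all curves in $D$ from $\Phi(y)$ to $\Phi(y')$. Hence $d(y,y')=d_g(\Phi(y),\Phi(y'))$. The same argument applies near every point of $\Omega'$, so by Lemma~\ref{lem:cont} both $\Phi$ and $X=\Phi^{-1}$ are locally Lipschitz in coordinates. If $\Phi$ is differentiable at $y$, then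
\[
|\eta|_{g_0(y)}=\lim_{t\downarrow0}\frac{d(y,y+t\eta)}t=\lim_{t\downarrow0}\frac{d_g(\Phi(y),\Phi(y)+tD\Phi(y)\eta+o(t))}t=|D\Phi(y)\eta|_{g(\Phi(y))}.
\]
So $\Phi^*g=g_0$ almost everywhere.

\emph{Step 2: the functions $X^a$ are weakly $g$-harmonic.} Let $\chi$ be Lipschitz with compact support in $D$. Locally Lipschitz maps between open subsets of $\mathbb R^m$ send null sets to null sets. So for almost every $x$, $\Phi$ is differentiable at $x$, and $X$ and $\chi$ are differentiable at $\Phi(x)$. At such points $D\Phi$ is a linear isometry that pulls $dX^a$ and $d\chi$ back to $dx^a$ and $d(\chi\circ\Phi)$, and $\sqrt{\det g}\,(\Phi)\,|\det D\Phi|=\sqrt{\det g_0}=w$. The change of variables formula for the bi-Lipschitz map $\Phi$ gives, without summation over $a$,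
\[
\int_D\langle dX^a,d\chi\rangle_g\,dvol_g=\int_{\Omega'}\langle dx^a,d(\chi\circ\Phi)\rangle_{g_0}\,dvol_{g_0}=\int_{\Omega'}w\,g_0^{aa}\,\partial_a(\chi\circ\Phi)\,dx=0 .
\]
The last integral vanishes because $wg_0^{aa}$ does not depend on $x_a$: it equals $1$ for $a\le2$ and $w(x_1,x_2)$ for $a\ge3$.

\emph{Step 3: $F\in W^{2,p}_{loc}$ for $p<\infty$.} With the locally Lipschitz coefficients $a^{ij}=\sqrt{\det g}\,g^{ij}$, Step~2 says $\partial_i(a^{ij}\partial_jX^a)=0$. By (E1), $X^a\in W^{2,2}_{loc}$ and $a^{ij}\partial_{ij}X^a=-\partial_ia^{ij}\,\partial_jX^a\in L^\infty_{loc}$. For a smooth cutoff $\chi$, the function $a^{ij}\partial_{ij}(\chi X^a)=\chi a^{ij}\partial_{ij}X^a+2a^{ij}\partial_i\chi\,\partial_jX^a+X^aa^{ij}\partial_{ij}\chi$ is bounded. By (E2) and (E3), $X\in W^{2,p}_{loc}\cap\mathcal C^1$ for all $p<\infty$. The identity $X^*g_0=g$ holds almost everywhere, since $DX$ inverts $D\Phi$ at the points considered in Step~2, and then everywhere by continuity. So $DX$ is invertible and $X$ is a $\mathcal C^1$ diffeomorphism. The matrix function $(DX)^{-1}$ is continuous and in $W^{1,p}_{loc}$, and this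 class is preserved under products and under composition with $\mathcal C^1$ diffeomorphisms. Hence $D\Phi=(DX)^{-1}\circ\Phi$ and $DF=(Df\circ\Phi)\,D\Phi$ belong to $W^{1,p}_{loc}\cap\mathcal C^0$. Moreover $F^*h=\Phi^*g=g_0$ everywhere, and almost everywhere
\begin{equation}\label{eq:chain}
\partial_{ab}F=f_{ij}(\Phi)\,\Phi^i_a\Phi^j_b+f_i(\Phi)\,\partial_{ab}\Phi^i .
\end{equation}

\emph{Step 4: boundedness.} Let $\Gamma^k_{lr}$ be the Christoffel symbols of $h$, which are locally Lipschitz, and put $(\nabla_aF_b)^k=\partial_{ab}F^k+\Gamma^k_{lr}(F)F^l_aF^r_b$. This is symmetric in $a,b$. Differentiate $h(F_b,F_c)=(g_0)_{bc}$ by the product rule and use $\partial_rh_{kl}=\Gamma^{k'}_{rk}h_{k'l}+\Gamma^{l'}_{rl}h_{kl'}$; the result is $\partial_a(g_0)_{bc}=h(\nabla_aF_b,F_c)+h(F_b,\nabla_aF_c)$ almost everywhere. Adding this identity for $(a;b,c)$ and $(b;a,c)$ and subtracting it for $(c;a,b)$, four terms cancel by symmetry and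
\[
h(\nabla_aF_b,F_c)=\tfrac12\big(\partial_a(g_0)_{bc}+\partial_b(g_0)_{ac}-\partial_c(g_0)_{ab}\big).
\]
The Gram matrix of $F_1,\dots,F_m$ is $g_0$. So the $h$-orthogonal projection of $\nabla_aF_b$ to their span is $\Gamma^c_{ab}(g_0)F_c$, where $\Gamma(g_0)$ are the Christoffel symbols of $g_0$; it is continuous. Since $F_c=f_i(\Phi)\Phi^i_c$ with $D\Phi$ invertible, the vectors $f_i(\Phi)$ have the same span, and the last term of \eqref{eq:chain} is tangent. Therefore the normal component of $\nabla_aF_b$ is that of $f_{ij}(\Phi)\Phi^i_a\Phi^j_b+\Gamma(F_a,F_b)$, which is locally bounded because $f$ is $\mathcal C^{1,1}$. Hence $\partial_{ab}F\in L^\infty_{loc}$.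

If $\dim N=m$ there is no normal component, and
\[
\partial_{ab}F^k=\Gamma^c_{ab}(g_0)F^k_c-\Gamma^k_{lr}(F)F^l_aF^r_b .
\]
Here $\Gamma(g_0)\in\mathcal C^{0,\alpha}$ and all other factors are locally Lipschitz.
\end{proof}

The hypothesis that the image is $\mathcal C^{1,1}$ was used twice: it makes the coefficients $a^{ij}$ Lipschitz in Step~3, and it bounds the normal component in Step~4.

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

Let $\kappa$ be given by Proposition~\ref{prop:kappa}, and $t_0$, $w$, $M$ by Proposition~\ref{prop:space}. By \eqref{eq:w}, $\Delta w$ is continuous, and (a) holds.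

Suppose that $F:\Omega\to(N,h)$ is as in (b). Fix a point of $\Omega$, with last $m-2$ coordinates $x^0\in T^{m-2}$. On a small disc $W\subset T^2$ put $u(x_1,x_2)=F(x_1,x_2,x^0)$, in local coordinates of $N$, and $H_{kl}=h_{kl}\circ u$. By Proposition~\ref{prop:reg}, $u$ is $\mathcal C^{1,1}$. So is $H_{kl}$, a composition of $\mathcal C^{1,1}$ maps. After shrinking $W$ both are in $W^{2,\infty}(W)$. The identity $F^*h=g_0$ holds everywhere, so it restricts to the slice:
\begin{equation}\label{eq:slice}
w\,\delta_{ab}=H_{kl}\,u^k_au^l_b\qquad(a,b=1,2).
\end{equation}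
Apply $\mathcal E$. The left side gives $-\frac12\Delta w=t_0\kappa$, and the right side is given by \eqref{eq:identity}; two locally integrable functions that agree as distributions agree almost everywhere. Let $V$ have the components $u^k$ and $H_{kl}$. The first line of \eqref{eq:identity} is a combination of determinants with coefficients $H_{kl}$. The second line is linear in $\partial_{ab}H_{kl}$ with coefficients $u^k_au^l_b$. In the last two lines expand $\partial_c(u^k_au^l_b)=u^k_{ac}u^l_b+u^k_au^l_{bc}$; they are linear in the second derivatives of $u$, with coefficients that are products of a first derivative of $H$ and a first derivative of $u$. All these coefficients are bounded and Lipschitz on $W$. Dividing by $t_0$, we have written $\kappa$ in the form \eqref{eq:form}, which contradicts Proposition~\ref{prop:kappa}. \qed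

\medskip
The regularity of $h$ is what places $H_{kl}$ in $W^{2,\infty}$, and it cannot be lowered to $\mathcal C^{1,\alpha}$ with $\alpha<1$: the identity map of $M$ is a length-preserving $\mathcal C^{1,1}$ immersion into $(T^m,g_0)$.

\section{The critical exponent for charts on surfaces}\label{sec:threshold}

\subsection{A sharper linear estimate}

For a chart, Proposition~\ref{prop:reg} makes $D^2F$ H\"older continuous, so the determinant terms of \eqref{eq:identity} become harmless and only the linear operator $\mathcal E$ remains. For a single scalar quantity the variance argument can be improved: if the averages over the children spread by $c\varepsilon$ while their mean stays put, some child has gained $c\varepsilon$, and following such children for $n$ generations gains $nc\varepsilon$ instead of $\sqrt n\,c\varepsilon$. The difficulty is that testing $\mathcal E[\gamma]$ with $\psi_{11}$ produces two scalar quantities, $\partial_{12}\gamma_{12}-\frac12\partial_{11}\gamma_{22}$ and $\partial_{11}\gamma_{11}$, and we cannot make both grow along one chain. Stretching the block vertically by a factor $L$ makes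 the second quantity smaller by $L^{-2}$. The price is a factor $L$ in the bound $R_2$, which a larger $q$ absorbs.

\begin{lemma}\label{lem:linear}
There are $C_{**}\ge1$ and $n_0$, depending only on $\phi$ and $\tau$, with the following property. Let $n\ge n_0$, $q=n^2$, $L=\sqrt n$, and let $\gamma_{11},\gamma_{12},\gamma_{22}\in W^{2,\infty}((0,1)\times(0,L))$ have all second derivatives bounded by $R$. If $\varepsilon>0$, $c\in\mathbb R$, $r\in L^\infty$ and
\[
\mathcal E[\gamma]=\varepsilon\,\kappa_{n,q}(x_1,x_2/L)+c+r\quad\text{a.e.},
\]
then $\varepsilon\le C_{**}(\|r\|_\infty+R/n)$.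
\end{lemma}

\begin{proof}
Let $n_0=q_0$ and $\eta=\|r\|_\infty+R/n$. On $(0,1)^2$ put
\[
\hat\gamma_{11}(x)=L^{-2}\gamma_{11}(x_1,Lx_2),\quad\hat\gamma_{12}(x)=L^{-1}\gamma_{12}(x_1,Lx_2),\quad\hat\gamma_{22}(x)=\gamma_{22}(x_1,Lx_2).
\]
Each term of $\mathcal E[\hat\gamma](x)$ equals the corresponding term of $\mathcal E[\gamma](x_1,Lx_2)$. With the scalar Lipschitz function $z=\partial_2\hat\gamma_{12}-\frac12\partial_1\hat\gamma_{22}$ and $\hat r(x)=r(x_1,Lx_2)$ the equation becomes
\[
\partial_1z-\tfrac12\partial_{22}\hat\gamma_{11}=\varepsilon\kappa_n+c+\hat r,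
\]
and $|\partial_1z|\le2R$, $|\partial_2z|\le2LR$, $|\partial_{11}\hat\gamma_{11}|\le L^{-2}R=R/n$. We use the notation of Section~\ref{sec:stripes} with $R_1=2R$, $R_2=2LR$.

Let $P\in\mathcal S_j$, $j<n$, be arbitrary. Replacing $\hat\gamma$ by $\ell_P^{-2}\hat\gamma(x_P+\ell_P\,\cdot)$ replaces $z$ by $z^P$ and $\kappa_n$ by $\kappa_{n-j}$ and keeps all bounds. Integrate the rescaled equation against $\psi_{11}$ and use $\int\psi_{11}=0$ and $\int\partial_{22}\hat\gamma_{11}\psi_{11}=\int\partial_{11}\hat\gamma_{11}\psi_{22}$. Lemmas~\ref{lem:test} and \ref{lem:weak} give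
\[
c_0\varepsilon-C\|r\|_\infty\le\int(\partial_1z^P-A(P))\psi_{11}+\frac{CR}n\le CD(P)+\frac{CLR}q+\frac{CR}q+\frac{CR}n .
\]
Since $1\le L$ and $L/q\le1/n$, this yields $D(P)\ge2c_1\varepsilon-C\eta$ with $c_1>0$ depending only on $\phi,\tau$. By $t^+=\frac12(|t|+t)$, \eqref{eq:drift} and $L/\mu\le1/n$,
\[
\operatorname{avg}_{P'}\big(A(P')-A(P)\big)^+\ge\tfrac12D(P)-LR/\mu\ge c_1\varepsilon-C_1\eta ,
\]
with $C_1$ depending only on $\phi,\tau$. If $\varepsilon<2C_1\eta/c_1$, we are done. Otherwise the right side is at least $c_1\varepsilon/2>0$, so every $P$ of a generation $j<n$ has a child with $A(P')\ge A(P)+c_1\varepsilon/2$. Starting from $[0,1]^2$ and choosing such a child $n$ times, we get $nc_1\varepsilon/2\le4R$, because $|A|\le2R$. Then $\varepsilon\le8\eta/c_1$.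
\end{proof}

\subsection{Proof of Theorem~\ref{thm:threshold}(i)}

Construct $\kappa$ as in Section~\ref{sec:sum} with $\Lambda=1+4C_{**}$ and
\[
n_k=\lceil k\varepsilon_k^{-1}\rceil,\qquad q_k=n_k^2,\qquad L_k=\sqrt{n_k}.
\]
Now $n_k\log(2q_k^2)=O(k^2\varepsilon_k^{-1})$ and $1/s>1$, while $n_k\le2k\varepsilon_k^{-1}\le\varepsilon_k^{-2}$ since $2k\le5^k$. So \eqref{eq:hyp} holds for large $k_0$. Lemma~\ref{lem:sum}(a) and Proposition~\ref{prop:space} with $m=2$ give $M=(T^2,w|dx|^2)$ with two sided curvature bounds and the asserted modulus of $K$.

Suppose that $F$ is a chart on a nonempty open set in which $d$ is induced by a $\mathcal C^{1,1}$ metric $g$. As in the proof of Corollary~\ref{cor:answer}, $F$ is a length-preserving $\mathcal C^{1,1}$ immersion into a surface. By Proposition~\ref{prop:reg}, $D^2F\in\mathcal C^{0,\alpha}$ for a fixed $\alpha\in(0,1)$, and \eqref{eq:slice} holds with $u=F$ and $H_{kl}=g_{kl}\circ F\in\mathcal C^{1,1}$. In \eqref{eq:identity} all lines but the second are now products of $\mathcal C^{0,\alpha}$ functions. So on a small disc $W$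
\[
t_0\kappa=\partial_{12}H_{kl}\,F^k_1F^l_2-\tfrac12\partial_{11}H_{kl}\,F^k_2F^l_2-\tfrac12\partial_{22}H_{kl}\,F^k_1F^l_1+J
\]
almost everywhere, where $J$ is $\alpha$-H\"older on $W$, $D^2H$ is bounded and $DF$ is bounded and Lipschitz. In this section we index the blocks by $i$, to keep $k,l$ for the target. For $Q_i\subset W$ freeze the coefficients at $p_i$:
\[
\gamma_{ab}(x)=\rho_i^{-2}t_0^{-1}\,H_{kl}(p_i+\rho_ix)\,F^k_a(p_i)F^l_b(p_i),\qquad x\in(0,1)\times(0,L_i).
\]
The second derivatives of $\gamma_{ab}$ are bounded by some $R$ independent of $i$, and $\mathcal E[\gamma](x)$ is $t_0^{-1}$ times the first three terms above at $p_i+\rho_ix$, with $DF$ evaluated at $p_i$. Freezing $DF$ costs at most $C'L_i\rho_i$, and replacing $t_0^{-1}J$ by its value at $p_i$ costs at most $C'(L_i\rho_i)^\alpha$, with $C'$ independent of $i$. By \eqref{eq:tiny} both are at most $C'\varepsilon_i^2$ for large $i$. With Lemma~\ref{lem:sum}(b), the hypothesis of Lemma~\ref{lem:linear} holds for $\varepsilon=\varepsilon_i$, $n=n_i$ and $\|r\|_\infty\le\varepsilon_i/(4C_{**})+(1+2C')\varepsilon_i^2$. Since $1/n_i\le\varepsilon_i/i$,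
\[
\varepsilon_i\le\tfrac14\varepsilon_i+C_{**}(1+2C')\,\varepsilon_i^2+C_{**}R\,\varepsilon_i/i
\]
for infinitely many $i$ by Lemma~\ref{lem:sum}(c), a contradiction. \qed

\subsection{Proof of Theorem~\ref{thm:threshold}(ii)}

For $s>1$ we have $\int_0(\log\frac1t)^{-s}\,dt/t<\infty$, so it suffices to treat a Dini modulus. Since $e^{2u}$ is locally Lipschitz and $K$ is locally bounded, $\Delta u=-Ke^{2u}$ has locally a Dini modulus. Multiplying by a smooth cutoff we obtain a compactly supported function $f$ on $\mathbb R^2$ with a Dini modulus $\omega$ that equals $\Delta u$ near a given point. Let $E=\frac1{2\pi}\log|\cdot|$, so that $\Delta(E*f)=f$, and let $f_j$ be mollifications of $f$; they have the same modulus $\omega$ and converge uniformly to $f$. Let $x$ range in a bounded set and let $\rho$ be so large that $f_j(x-y)=0$ for $|y|\ge\rho$. Then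
\[
\partial_{ab}(E*f_j)(x)=-\int_{|y|<\rho}\partial_aE(y)\,\partial_{y_b}\big(f_j(x-y)-f_j(x)\big)\,dy .
\]
Integrate by parts on the annulus $\eta<|y|<\rho$. The inner boundary term is $O(\eta)$, since $|\partial_aE|\le1/(2\pi\eta)$ and $f_j(x-y)-f_j(x)=O(\eta)$ on a circle of length $2\pi\eta$. The outer one is $f_j(x)\int_{|y|=\rho}\frac{y_ay_b}{2\pi\rho^3}\,d\ell=\frac12\delta_{ab}f_j(x)$, with $d\ell$ the arc length. Hence
\[
\partial_{ab}(E*f_j)(x)=\int_{|y|<\rho}\partial_{ab}E(y)\big(f_j(x-y)-f_j(x)\big)\,dy+\tfrac12\delta_{ab}f_j(x).
\]
The integrand is bounded by $C\omega(|y|)|y|^{-2}$. So the part over $|y|<\eta$ is at most $2\pi C\int_0^\eta\omega(t)\,dt/t$, uniformly in $j$ and $x$, and this tends to $0$ with $\eta$: here the Dini condition is used. The part over $|y|\ge\eta$ converges uniformly as $j\to\infty$. Thus the second derivatives of $E*f_j$ converge locally uniformly, while $E*f_j\to E*f$ locally uniformly, and $E*f\in\mathcal C^2$. Near the given point $\Delta(u-E*f)=0$ in the sense of distributions, so $u-E*f$ is smooth there by Weyl's lemma. Hence $u\in\mathcal C^2$, and $g=e^{2u}|dx|^2$ is $\mathcal C^2$.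 \qed

\begin{thebibliography}{9}

\bibitem{BH} Bridson and Haefliger, II.3.9--3.10 and II.4.9.

\bibitem{BBI} Burago, Burago and Ivanov, 10.7.1.

\bibitem{CE} Cheeger and Ebin, \emph{Comparison Theorems in Riemannian Geometry}, Ch.~5.

\bibitem{GT} Gilbarg and Trudinger, Thm.~8.8 and Lemma~9.16.

\bibitem{KL} Vitali Kapovitch and Alexander Lytchak, \emph{Remarks on manifolds with two sided curvature bounds}, arXiv:2101.03050 (2021).

\end{thebibliography}
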